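\title{A two-generated group whose product replacement graphs never become connected}

\begin{abstract}
The product replacement graph $\Gamma_k(G)$ of a group $G$ has the generating $k$-tuples of $G$ as vertices and the Nielsen moves as edges. We construct a $2$-generated group $G=M\rtimes(\mathbb Z*C_2)$, with $M$ an elementary abelian $3$-group, such that $\Gamma_k(G)$ has infinitely many connected components for every $k\ge2$. So there is a finitely generated group for which $\Gamma_k(G)$ fails to be connected even for large $k$. The components are told apart by the length of a module attached to each tuple, and the group is built from a ring $R$ with $R\cong R\oplus R$ and $R\cong R\oplus V$ for a simple module $V$.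
\end{abstract}

\section{Introduction}

Let $G$ be a group and $k\ge1$. The \emph{product replacement graph} $\Gamma_k(G)$ has as vertices the tuples $(g_1,\dots,g_k)\in G^k$ with $\langle g_1,\dots,g_k\rangle=G$. Its edges are the \emph{Nielsen moves}: for all $i\ne j$, the vertex $(g_1,\dots,g_i,\dots,g_k)$ is joined to
\[
(g_1,\dots,g_ig_j^{\pm1},\dots,g_k)\qquad\text{and}\qquad(g_1,\dots,g_j^{\pm1}g_i,\dots,g_k).
\]
The graph is nonempty exactly when $k\ge d(G)$, where $d(G)$ is the minimal number of generators of $G$. It is connected when any two ways of generating $G$ by $k$ elements differ by a finite sequence of such moves.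

Spare entries help to connect: an entry that is not needed to generate $G$ can be given any value. Dunwoody showed that if $G$ is a finite solvable group generated by $d$ elements, then $\Gamma_k(G)$ is connected for every $k>d$. This property is conjectured to hold for all finite groups. It fails for infinite groups, even for metabelian ones. One may still hope that enough spare entries always suffice, and this is the problem, posed in \cite{MP}, that we consider.

\medskip
\noindent\textbf{Question.} \emph{Does every finitely generated group $G$ admit a number $K$ such that $\Gamma_k(G)$ is connected for all $k\ge K$?}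
\medskip

It is tempting to guess yes. The answer is yes for cyclic groups and for finite groups, and in any finitely generated group two generating tuples can be joined by moves once both are padded with $d(G)$ trivial entries; Section~\ref{sec:easy} gives the short proofs. Padding, however, says nothing about the long tuples that do not arise by padding, and these make the answer negative.

Let $F_k$ be the free group with basis $a_1,\dots,a_k$. A generating $k$-tuple is the same as an epimorphism $f:F_k\to G$, namely $g_i=f(a_i)$, and $\operatorname{Aut}(F_k)$ acts on generating tuples by precomposition. The move $g_i\mapsto g_ig_j^{\pm1}$ replaces $f$ by $f\nu$, where $\nu$ sends $a_i$ to $a_ia_j^{\pm1}$ and fixes the other basis elements; this $\nu$ is an automorphism, with inverse given by the opposite sign. The same holds for $g_i\mapsto g_j^{\pm1}g_i$. Hence every component of $\Gamma_k(G)$ is contained in an $\operatorname{Aut}(F_k)$-orbit. The group $\operatorname{Aut}(G)$ acts by postcomposition, and the orbits of $\operatorname{Aut}(F_k)\times\operatorname{Aut}(G)$ are called \emph{$T_k$-systems}.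

\begin{theorem}\label{thm:main}
There is a group $G=M\rtimes(\mathbb Z*C_2)$ with $d(G)=2$, where $M$ is an elementary abelian $3$-group, such that for every $k\ge2$ the graph $\Gamma_k(G)$ has infinitely many (exactly $\aleph_0$) connected components. More precisely, for every $k\ge2$ there are generating $k$-tuples $\tau_0,\tau_1,\tau_2,\dots$ of $G$ that lie in pairwise different $\operatorname{Aut}(F_k)$-orbits.
\end{theorem}

Every nonempty graph $\Gamma_k(G)$ of this group is disconnected, so no $K$ exists and the answer to the Question is no.

\begin{theorem}\label{thm:more}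
\begin{enumerate}
\item[(a)] The tuples $\tau_j$ of Theorem~\ref{thm:main} are pairwise inequivalent under $\operatorname{Aut}(F_k)\times\operatorname{Aut}(G)$. So $G$ has infinitely many $T_k$-systems for every $k\ge2$.
\item[(b)] The number of generators $2$ is optimal: if $G$ is cyclic, then $\Gamma_k(G)$ is connected for all $k\ge2$.
\item[(c)] For every $d\ge2$ there is a group $G_d$ with $d(G_d)=d$ such that $\Gamma_k(G_d)$ has infinitely many components for every $k\ge d$.
\item[(d)] For any $d$-generated group $G$ and any $k$, all vertices $(\tau,1,\dots,1)$ of $\Gamma_{k+d}(G)$, with $\tau$ a vertex of $\Gamma_k(G)$ and $d$ trailing entries $1$, lie in one component.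
\end{enumerate}
\end{theorem}

By (d), the inequivalent $k$-tuples of Theorem~\ref{thm:main} become equivalent after two trivial entries are added, and yet new inequivalent tuples occur at every length.

The proof has three ingredients. First, an abelian normal subgroup $M$ of $G$ attaches to each generating tuple a module of ``linear relations'', and the length $\ell$ of this module is constant on components (Section~\ref{sec:inv}). Second, our group has a surjective endomorphism $\sigma$ whose kernel is a simple submodule of $M$; applying $\sigma^j$ to a tuple with $\ell=0$ gives a tuple with $\ell=j$. Third, for every $k$ there is a $k$-tuple with $\ell=0$. This is the point at which one expects long tuples to behave differently from short ones, since more generators should force more relations, and it is defeated by an isomorphism $M\cong M\oplus M$. The ring behind the last two ingredients is studied in Section~\ref{sec:ring}, where the whole mechanism is visible on rows of length two. Sections~\ref{sec:group} and~\ref{sec:tuples} build the groups and the tuples, and Section~\ref{sec:aut} treats automorphisms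 of $G$.

All rings and subrings have $1$, and modules are left modules unless stated otherwise. The \emph{length} of a module is the supremum, in $\{0,1,2,\dots,\infty\}$, of the numbers $n$ for which there is a chain of submodules $U_0\subsetneq U_1\subsetneq\dots\subsetneq U_n$. By the Jordan--H\"older theorem, a direct sum of $j$ simple modules has length $j$, and a module of finite length has length equal to that of a submodule plus that of the quotient.

\section{Spare entries}\label{sec:easy}

The positive results all come from one observation.

\begin{lemma}\label{lem:spare}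
Let $g_1,\dots,g_d$ generate $G$, let $v$ be a vertex of $\Gamma_n(G)$, and let $i_1,\dots,i_d$ be distinct positions such that the entries of $v$ in the remaining positions generate $G$. Then $v$ is connected to the vertex with $g_1,\dots,g_d$ in positions $i_1,\dots,i_d$ and $1$ elsewhere.
\end{lemma}

\begin{proof}
Suppose that the entries of a vertex outside position $i$ generate $G$. Then the entry $g$ in position $i$ can be changed to any $u\in G$: write $g^{-1}u$ as a word in the other entries and their inverses, and multiply $g$ on the right by its letters, one move at a time. In this way we first change the entries of $v$ in positions $i_1,\dots,i_d$ to $g_1,\dots,g_d$. These now generate $G$, so we can change all other entries to $1$.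
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
Fix generators $g_1,\dots,g_d$ of $G$. Lemma~\ref{lem:spare}, applied to the last $d$ positions, connects $(\tau,1,\dots,1)$ to $(1,\dots,1,g_1,\dots,g_d)$, which does not depend on $\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
For finite cyclic groups this is the case $d=1$ of Dunwoody's theorem; the following argument covers all cyclic groups at once. Let $G=\langle c\rangle\ne1$ (the trivial group gives a graph with one vertex), let $k\ge2$, and write a vertex as $(c^{n_1},\dots,c^{n_k})$ with integers $n_i$. While there are $i\ne j$ with $|n_i|\ge|n_j|>0$, one move replaces $n_i$ by whichever of $n_i\pm n_j$ has smaller absolute value, and this lowers $\sum|n_i|$. So we reach a vertex with a generator of $G$ in one position $i$ and $1$ elsewhere. If $i\ne1$, Lemma~\ref{lem:spare} with $d=1$ and $i_1=1$ connects it to $(c,1,\dots,1)$. If $i=1$, the lemma with $i_1=2$ connects it to $(1,c,1,\dots,1)$, which is the previous case.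
\end{proof}

\begin{remark}
The Question has a positive answer for finite groups. In a generating tuple of a finite group $G$, pick entries one at a time, each outside the subgroup generated by those already picked. The order at least doubles each time, so at most $\log_2|G|$ entries generate $G$. If $k\ge d(G)+2\log_2|G|$, then for any two vertices of $\Gamma_k(G)$ there are $d(G)$ positions needed by neither, and Lemma~\ref{lem:spare} connects both to the same vertex.
\end{remark}

A counterexample must therefore have, for arbitrarily large $k$, generating $k$-tuples that no sequence of moves turns into a tuple with many spare entries. To recognize such tuples we need an invariant.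

\section{An invariant of generating tuples}\label{sec:inv}

The natural invariant of an epimorphism $f:F_k\to G$ is its kernel, up to automorphisms of $F_k$, but this is hard to compute with. We linearize it along an abelian normal subgroup.

Let $\pi:F_k\to H$ be an epimorphism with kernel $N$. The abelianization $N^{\mathrm{ab}}$ is a module over the group ring $\mathbb ZH$: put $h[\nu]=[g\nu g^{-1}]$ for any $g$ with $\pi(g)=h$. This is well defined because $N$ acts trivially on $N^{\mathrm{ab}}$ by conjugation. For a two-sided ideal $J$ of $\mathbb ZH$ put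
\[
A=\mathbb ZH/J,\qquad Q=N^{\mathrm{ab}}/JN^{\mathrm{ab}} .
\]
Then $Q$ is an $A$-module. On any module annihilated by $J$, the $\mathbb ZH$-submodules and the $A$-submodules are the same. In the same way, if $p:E\to H$ is an epimorphism with abelian kernel $L$, then $L$ is a $\mathbb ZH$-module by $hm=umu^{-1}$ for any $u$ with $p(u)=h$; we write $L$ additively.

\begin{lemma}\label{lem:induced}
Let $p:E\to H$ be an epimorphism with abelian kernel $L$ such that $JL=0$, and let $f:F_k\to E$ be a homomorphism with $pf=\pi$. Then $[\nu]\mapsto f(\nu)$ defines an $A$-module map $\widehat f:Q\to L$. If $\widehat f$ is onto, then $f$ is onto.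
\end{lemma}

\begin{proof}
Since $pf(N)=1$, we have $f(N)\subseteq L$, and $f|_N$ factors through $N^{\mathrm{ab}}$ because $L$ is abelian. For $g\in F_k$ and $\nu\in N$ we have $f(g\nu g^{-1})=f(g)f(\nu)f(g)^{-1}=\pi(g)f(\nu)$, so the map $N^{\mathrm{ab}}\to L$ is $\mathbb ZH$-linear. It sends $JN^{\mathrm{ab}}$ into $JL=0$, so it factors through $Q$. If $\widehat f$ is onto, then the image of $f$ contains $L$ and maps onto $H=E/L$, so it is $E$.
\end{proof}

Now fix a group $G$ with an abelian normal subgroup $M$. Let $p:G\to H=G/M$ be the projection, and take for $J$ the annihilator of $M$ in $\mathbb ZH$. For an epimorphism $f:F_k\to G$, form $N_f$, $Q_f$ and $\widehat f:Q_f\to M$ from $\pi=pf$, and define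
\[
K_f=\ker\widehat f,\qquad \ell(f)=\text{length of the $A$-module }K_f .
\]
The kernel of $N_f^{\mathrm{ab}}\to M$ always contains $JN_f^{\mathrm{ab}}$, for the trivial reason that $JM=0$. Passing to $Q_f$ discards these forced relations, and $K_f$ records the remaining ones.

\begin{proposition}\label{prop:inv}
Let $f,f':F_k\to G$ be epimorphisms. Suppose that $\alpha f=f'\varphi$ with $\varphi\in\operatorname{Aut}(F_k)$, $\alpha\in\operatorname{Aut}(G)$ and $\alpha(M)=M$. Then $\ell(f)=\ell(f')$. In particular, $\ell$ is constant on $\operatorname{Aut}(F_k)$-orbits and on components of $\Gamma_k(G)$.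
\end{proposition}

\begin{proof}
Since $\alpha(M)=M$, there is $\bar\alpha\in\operatorname{Aut}(H)$ with $p\alpha=\bar\alpha p$. We write $\bar\alpha$ also for its extension to a ring automorphism of $\mathbb ZH$. Put $\pi=pf$ and $\pi'=pf'$. Then $\pi'\varphi=p\alpha f=\bar\alpha\pi$, so $\nu\in N_f$ if and only if $\varphi(\nu)\in N_{f'}$, and $\varphi$ induces an additive bijection $\varphi_*:N_f^{\mathrm{ab}}\to N_{f'}^{\mathrm{ab}}$. We claim that for $\lambda\in\mathbb ZH$, $\omega\in N_f^{\mathrm{ab}}$ and $m\in M$,
\[
\varphi_*(\lambda\omega)=\bar\alpha(\lambda)\varphi_*(\omega),\qquad\alpha(\lambda m)=\bar\alpha(\lambda)\alpha(m).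
\]
By additivity it suffices to take $\lambda=h\in H$. For the first identity, let $h=\pi(g)$; then $\varphi(g\nu g^{-1})=\varphi(g)\varphi(\nu)\varphi(g)^{-1}$ and $\pi'(\varphi(g))=\bar\alpha(h)$. For the second, let $h=p(u)$; then $\alpha(umu^{-1})=\alpha(u)\alpha(m)\alpha(u)^{-1}$ and $p(\alpha(u))=\bar\alpha(h)$.

By the second identity and $\alpha(M)=M$, we have $\lambda M=0$ if and only if $\bar\alpha(\lambda)M=0$. So $\bar\alpha(J)=J$; this is where it matters that $J$ is the full annihilator. By the first identity, $\varphi_*(JN_f^{\mathrm{ab}})=JN_{f'}^{\mathrm{ab}}$, and $\varphi_*$ induces an additive bijection $\Phi:Q_f\to Q_{f'}$ with $\Phi(\lambda\omega)=\bar\alpha(\lambda)\Phi(\omega)$. From $\alpha f(\nu)=f'(\varphi(\nu))$ we get $\alpha\widehat f=\widehat{f'}\Phi$, so $\Phi(K_f)=K_{f'}$. Since $\bar\alpha$ is onto, a subgroup $U$ of $K_f$ is a submodule if and only if $\Phi(U)$ is. Thus $\Phi$ matches the chains of submodules of $K_f$ with those of $K_{f'}$. The last sentence of the proposition is the case $\alpha=1$.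
\end{proof}

\begin{example}\label{ex:elem}
Let $G=M=C_3^{\,d}$ with $d\ge1$. Then $H=1$, $J=3\mathbb Z$, $A=\mathbb F_3$, $N_f=F_k$, and $\widehat f$ is a linear surjection $\mathbb F_3^k\to\mathbb F_3^d$. So $\ell(f)=k-d$ for every $f$.
\end{example}

The example shows what has to be overcome. If $f$ and $f'$ lie over the same $\pi$, then $\widehat f$ and $\widehat{f'}$ are two maps from the same module $Q$ onto $M$. When $Q$ has finite length, both kernels have length equal to the length of $Q$ minus the length of $M$, and $\ell$ cannot separate them. We need a ring over which this counting breaks down for every number of generators.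

\section{A ring with small kernels}\label{sec:ring}

\subsection{The linear model}

Let $R$ be a ring. A row $c=(c_1,\dots,c_l)\in R^l$ is \emph{unimodular} if $\sum Rc_i=R$, that is, if the module map $\theta_c:R^l\to R$, $(a_i)\mapsto\sum a_ic_i$, is onto. An \emph{elementary operation} replaces $c_i$ by $c_i+ac_j$, with $i\ne j$ and $a\in R$. It replaces $\theta_c$ by its composition with the automorphism of $R^l$ that adds $a_ia$ to the $j$-th coordinate, so $\ker\theta_c$ is invariant up to isomorphism. This models the product replacement graph. If some entries of a tuple lie in $M$ and the others generate $G$ modulo $M$, then conjugating an entry $m'\in M$ by another entry takes two moves, so we can turn $m'$ into $hm'$, add $\pm hm'$ to another entry $m\in M$, and conjugate back; repeating this replaces $m$ by $m+am'$ for any $a\in A$.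

Over a field every kernel has dimension $l-1$. We want a ring with unimodular rows of every size $l$ whose kernels have every finite length $j$. For $j=0$ this asks for $R^l\cong R$, and for $l=1$ it asks for an element with a left inverse but no right inverse. Operators on a space with a countable basis supply both.

\subsection{The ring $R$}

Let $V$ be the $\mathbb F_3$-vector space with basis $\epsilon_0,\epsilon_1,\epsilon_2,\dots$, and define operators on $V$ by
\[
S\epsilon_n=\epsilon_{n+1},\quad S^*\epsilon_{n+1}=\epsilon_n,\quad S^*\epsilon_0=0;\qquad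
s\epsilon_n=\epsilon_{2n},\quad s^*\epsilon_{2n}=\epsilon_n,\quad s^*\epsilon_{2n+1}=0 .
\]
The stars are part of the names. Let $R\subseteq\operatorname{End}(V)$ be the $\mathbb F_3$-algebra generated by $S,S^*,s,s^*$; it is countable. Put $t=Ss$ and $t^*=s^*S^*$, so that $t\epsilon_n=\epsilon_{2n+1}$, $t^*\epsilon_{2n+1}=\epsilon_n$ and $t^*\epsilon_{2n}=0$. Evaluating on basis vectors gives
\begin{equation}\label{eq:rel}
S^*S=1,\qquad s^*s=t^*t=1,\qquad s^*t=t^*s=0,\qquad ss^*+tt^*=1 .
\end{equation}
The last identity holds because $ss^*$ and $tt^*$ are the projections onto the spans of the even and of the odd basis vectors. Let $q_j=1-S^jS^{*j}$; it fixes $\epsilon_0,\dots,\epsilon_{j-1}$ and kills the other $\epsilon_n$. Let $D_{ab}=S^aq_1S^{*b}\in R$; it sends $\epsilon_b$ to $\epsilon_a$ and kills the other $\epsilon_n$.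

\begin{example}\label{ex:rows}
Consider the row $(s^*,t^*)$ and the row obtained from it by multiplying on the right by $S$. Here $t^*S=s^*S^*S=s^*$, and $s^*S=St^*$ because both send $\epsilon_{2n+1}$ to $\epsilon_{n+1}$ and kill $\epsilon_{2n}$. So the two rows are
\[
c=(s^*,t^*),\qquad c'=(St^*,s^*).
\]
Both are unimodular: $s\cdot s^*+t\cdot t^*=1$ and $tS^*\cdot St^*+s\cdot s^*=1$. If $as^*+bt^*=0$, then multiplying on the right by $s$ gives $a=0$ and multiplying by $t$ gives $b=0$; so $\ker\theta_c=0$ and $R^2\cong R$. If $aSt^*+bs^*=0$, the same multiplications give $b=0$ and $aS=0$; so $\ker\theta_{c'}=\{(a,0):aS=0\}$, which contains $(q_1,0)\ne0$. Hence no sequence of elementary operations leads from $c$ to $c'$.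
\end{example}

The next two lemmas extend the example from size $2$ to size $l$ and from $S$ to $S^j$. For $l\ge1$ put
\begin{equation}\label{eq:w}
w_i=t^is,\quad w_i^*=s^*t^{*i}\quad(0\le i\le l-2),\qquad w_{l-1}=t^{l-1},\quad w_{l-1}^*=t^{*(l-1)} .
\end{equation}
For $l=1$ this reads $w_0=w_0^*=1$, and for $l=2$ it gives $(w_0^*,w_1^*)=(s^*,t^*)$.

\begin{lemma}\label{lem:w}
We have $\sum_{i=0}^{l-1}w_iw_i^*=1$, and $w_i^*w_{i'}$ equals $1$ if $i=i'$ and $0$ otherwise. Hence $(a_i)\mapsto\sum a_iw_i^*$ is an isomorphism $R^l\to R$ with inverse $b\mapsto(bw_i)_i$.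
\end{lemma}

\begin{proof}
By \eqref{eq:rel}, $ss^*=1-tt^*$, so the sum telescopes:
\[
\sum_{i=0}^{l-2}t^i(1-tt^*)t^{*i}+t^{l-1}t^{*(l-1)}=1 .
\]
From $s^*s=t^*t=1$ we get $w_i^*w_i=1$. If $i<i'$, then $i\le l-2$, and $w_i^*w_{i'}$ begins with $s^*t^{*i}t^{i'}=s^*t^{\,i'-i}=0$. If $i>i'$, then $i'\le l-2$, and $w_i^*w_{i'}$ ends with $t^{*i}t^{i'}s=t^{*(i-i')}s=0$. Finally, $\sum_i(bw_i)w_i^*=b$ and $\bigl(\sum_ia_iw_i^*\bigr)w_{i'}=a_{i'}$.
\end{proof}

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(a)] The map $R\to R$, $b\mapsto bS^j$, is onto with kernel $Rq_j=\bigoplus_{i<j}RD_{ii}$.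
\item[(b)] The map $RD_{ii}\to V$, $a\mapsto a\epsilon_i$, is an isomorphism of $R$-modules.
\item[(c)] For every $n\ge1$, the space $V^n$ of columns is a simple module over the matrix ring $M_n(R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map is onto since $b=(bS^{*j})S^j$. If $bS^j=0$, then $bq_j=b-bS^jS^{*j}=b$, so $b\in Rq_j$; conversely $q_jS^j=S^j-S^j=0$. The decomposition holds because $q_j=\sum_{i<j}D_{ii}$ is a sum of idempotents with $D_{ii}D_{i'i'}=0$ for $i\ne i'$.

(b) An element $a=aD_{ii}$ kills all $\epsilon_n$ with $n\ne i$, so it is determined by $a\epsilon_i$. The element $D_{ni}=D_{ni}D_{ii}$ maps to $\epsilon_n$, so the map is onto.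

(c) Let $v\in V^n$ be nonzero, say the $\epsilon_b$-coordinate of its entry in place $\beta$ is $\lambda\ne0$. The matrix with $D_{ab}$ in position $(\beta',\beta)$ and $0$ elsewhere sends $v$ to the column with $\lambda\epsilon_a$ in place $\beta'$ and $0$ elsewhere. These columns span $V^n$.
\end{proof}

So $Rq_j\cong V^j$ has length $j$, and the row $(w_0^*S^j,\dots,w_{l-1}^*S^j)$ is unimodular with kernel of length $j$: in the linear model there are infinitely many classes for every $l$. It remains to realize the model in a group.

\section{The groups $G_d$}\label{sec:group}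

The ring $A$ of Section~\ref{sec:inv} is a quotient of a group ring, so it is generated by units, whereas none of $S,S^*,s,s^*$ is a unit of $R$. We pass to a matrix ring, store the four generators in the last column of an invertible companion matrix, and use a diagonal involution to read them off. In this way two units suffice.

Let $A=M_5(R)$, with matrix units $E_{ab}$ and $e=E_{11}$. Let $M=R^5$ be the space of columns, with standard columns $e_1,\dots,e_5$. It is a left $A$-module, on which $R$ also acts from the right, entry by entry, and $(am)c=a(mc)$ for $a\in A$, $m\in M$, $c\in R$. The action of $A$ is faithful, since $ae_b$ is the $b$-th column of $a$. Put $(u_1,u_2,u_3,u_4)=(S,S^*,s,s^*)$, $\eta=\operatorname{diag}(1,-1,-1,-1,-1)$ and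
\[
\xi=\begin{pmatrix}0&0&0&0&1\\1&0&0&0&u_1\\0&1&0&0&u_2\\0&0&1&0&u_3\\0&0&0&1&u_4\end{pmatrix},\qquad
\xi^{-1}=\begin{pmatrix}-u_1&1&0&0&0\\-u_2&0&1&0&0\\-u_3&0&0&1&0\\-u_4&0&0&0&1\\1&0&0&0&0\end{pmatrix}.
\]
To see that the second matrix is the inverse of the first, note that the first sends $e_b$ to $e_{b+1}$ and the second sends $e_{b+1}$ to $e_b$ for $1\le b\le4$. Moreover, the first sends $e_5-\sum_{b\le4}e_bu_b$, the first column of the second, to $e_1$; and the second sends $e_1+\sum_{b\le4}e_{b+1}u_b$, the last column of the first, to $e_5$. We have $\eta^2=1$. Since $1+\eta=2e$ and $-2=1$ in $\mathbb F_3$,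
\begin{equation}\label{eq:e}
e=-(1+\eta).
\end{equation}

\begin{lemma}\label{lem:gen}
The ring $A$ is generated by $\xi,\xi^{-1},\eta$.
\end{lemma}

\begin{proof}
Let $A_0$ be the subring they generate. By \eqref{eq:e}, $E_{11}\in A_0$. Since $\xi^{a-1}e_1=e_a$, we have $E_{a1}=\xi^{a-1}E_{11}\in A_0$ for $1\le a\le5$. Reading off the $b$-th row of $\xi^{-1}$ gives
\[
E_{1b}\xi^{-1}=-u_bE_{11}+E_{1,b+1}\qquad(1\le b\le4).
\]
If $E_{1b}\in A_0$, then multiplying on the right by $E_{11}$ gives $u_bE_{11}\in A_0$, and then $E_{1,b+1}\in A_0$. By induction, all $E_{1b}$ and all $u_bE_{11}$ lie in $A_0$. The set of $c\in R$ with $cE_{11}\in A_0$ is a subring of $R$ containing $u_1,\dots,u_4$. It is all of $R$, because every scalar in $\mathbb F_3$ is an integer multiple of $1$. Finally $cE_{ab}=E_{a1}(cE_{11})E_{1b}\in A_0$ for all $c\in R$ and all $a,b$.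
\end{proof}

The facts about $R$ carry over to $M$ entry by entry.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] For $l\ge1$, the map $\mu:M^l\to M$, $(m_0,\dots,m_{l-1})\mapsto\sum m_iw_i^*$, is an isomorphism of $A$-modules.
\item[(b)] For $j\ge0$, the map $M\to M$, $m\mapsto mS^j$, is a surjective map of $A$-modules whose kernel has length $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both maps are $A$-linear because the right action of $R$ commutes with $A$. By Lemma~\ref{lem:w}, $m\mapsto(mw_i)_i$ is inverse to $\mu$. By Lemma~\ref{lem:S}(a), the map in (b) is onto with kernel $\bigoplus_{i<j}MD_{ii}$, where $MD_{ii}$ is the $A$-submodule of columns with entries in $RD_{ii}$. Applying each entry to $\epsilon_i$ defines a map $MD_{ii}\to V^5$. It is $A$-linear by the rule for matrix multiplication and bijective by Lemma~\ref{lem:S}(b). By Lemma~\ref{lem:S}(c), the kernel is a direct sum of $j$ simple $A$-modules.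
\end{proof}

Fix $d\ge2$ and let
\[
H_d=\langle x_1,\dots,x_{d-1},y\mid y^2\rangle\cong F_{d-1}*C_2 .
\]
Define a ring homomorphism $\rho:\mathbb ZH_d\to A$ by $\rho(x_1)=\xi$, $\rho(x_i)=1$ for $2\le i\le d-1$, and $\rho(y)=\eta$. It is onto by Lemma~\ref{lem:gen}. Let $H_d$ act on $M$ through $\rho$, and let
\[
G_d=M\rtimes H_d,\qquad(m,h)(m',h')=(m+hm',hh'),\qquad p(m,h)=h .
\]
The group of Theorem~\ref{thm:main} is $G=G_2$, with $H_2\cong\mathbb Z*C_2$; the generators $x_2,\dots,x_{d-1}$ serve only to raise the number of generators in Theorem~\ref{thm:more}(c). The subgroup $M$ is an elementary abelian $3$-group, and $G_d$ is countable. Since $(m,h)(m',1)(m,h)^{-1}=(hm',1)$, the conjugation action on $M$ is the given one. Because $A$ acts faithfully on $M$, the annihilator $J$ of $M$ in $\mathbb ZH_d$ is $\ker\rho$, and because $\rho$ is onto, $\mathbb ZH_d/J=A$. So the notation agrees with Section~\ref{sec:inv}, and $\ell$ is a length over $A=M_5(R)$.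

Finally, define
\[
\sigma:G_d\to G_d,\qquad\sigma(m,h)=(mS,h).
\]
It is a homomorphism because $(m+hm')S=mS+h(m'S)$, and $p\sigma=p$. By Lemma~\ref{lem:M}(b), $\sigma$ is onto and its kernel is a simple submodule of $M$.

\section{The tuples}\label{sec:tuples}

Fix $k=d+r$ with $r\ge0$. Name the basis of $F_k$ as $X_1,\dots,X_{d-1},Y,Z_1,\dots,Z_r$, and define $\pi:F_k\to H_d$ by $X_i\mapsto x_i$, $Y\mapsto y$, $Z_i\mapsto1$. All our tuples lie over this $\pi$, so they share the module $Q=N^{\mathrm{ab}}/JN^{\mathrm{ab}}$, where $N=\ker\pi$. We compute it first. Imposing the relations $Y^2,Z_1,\dots,Z_r$ on $F_k$ gives a presentation of $H_d$, so $N$ is generated by the conjugates of these elements, and $Q$ is generated as an $A$-module by $[Y^2],[Z_1],\dots,[Z_r]$.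

\begin{lemma}\label{lem:Q}
The map $\iota:Ae\oplus A^r\to Q$, $(a,b_1,\dots,b_r)\mapsto a[Y^2]+\sum b_i[Z_i]$, is an isomorphism of $A$-modules.
\end{lemma}

\begin{proof}
Conjugation by $Y$ fixes $Y^2$, so $\eta[Y^2]=[Y^2]$. By \eqref{eq:e}, $e[Y^2]=-2[Y^2]=[Y^2]$, as $3=0$ in $A$. Hence $a[Y^2]=ae[Y^2]$ for all $a\in A$, and $\iota$ is onto.

For injectivity we need a left inverse, and Lemma~\ref{lem:induced} produces one from a homomorphism into a semidirect product. Let $L=Ae\oplus A^r$, let $\beta_1,\dots,\beta_r$ be the standard basis of $A^r$, and let $H_d$ act on $L$ through $\rho$, so that $JL=0$. Define $\psi:F_k\to L\rtimes H_d$ by $X_i\mapsto(0,x_i)$, $Y\mapsto(-e,y)$, $Z_i\mapsto(\beta_i,1)$. It lies over $\pi$. Since $\eta e=e$,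
\[
\psi(Y^2)=(-e-\eta e,\,y^2)=(-2e,1)=(e,1).
\]
So the $A$-map $\widehat\psi:Q\to L$ sends $[Y^2]$ to $e$ and $[Z_i]$ to $\beta_i$. As $ae=a$ for $a\in Ae$, the composition $\widehat\psi\iota$ is the identity of $L$.
\end{proof}

The lemma shows the role of the involution and of the odd characteristic. The relation $y^2=1$ contributes the summand $Ae$; without it, $H_d$ would be free of rank $d$, and for $r=0$ we would have $N=1$, so that no tuple over $\pi$ could generate $M$. Odd characteristic makes $\frac12(1+\eta)$ available as the idempotent $e$, and it lets us solve $\psi(Y^2)=(e,1)$.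

A matrix is the list of its columns, and a matrix in $Ae$ has only its first column nonzero. So, with $l=1+5r$, there is an isomorphism of $A$-modules
\[
\chi:Ae\oplus A^r\to M^l,\qquad(a,b_1,\dots,b_r)\mapsto(ae_1;\ b_1e_1,\dots,b_1e_5;\ \dots;\ b_re_1,\dots,b_re_5).
\]
Thus $Q\cong M^{1+5r}$ appears to grow with $k$, but Lemma~\ref{lem:M}(a) says that it is isomorphic to $M$. We choose the first tuple so that it induces exactly this isomorphism. Take the elements $w_0^*,\dots,w_{5r}^*$ of \eqref{eq:w} for $l=1+5r$, let $n_i\in M$ be the column with entries $w^*_{5i-4},\dots,w^*_{5i}$, and put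
\[
\tau_j=\bigl((0,x_1),\dots,(0,x_{d-1}),\ (-e_1w_0^*S^j,\,y),\ (n_1S^j,1),\dots,(n_rS^j,1)\bigr)\qquad(j\ge0).
\]
Let $f_j:F_k\to G_d$ be the corresponding homomorphism. Then $pf_j=\pi$ and $f_j=\sigma^jf_0$. In the smallest case $d=k=2$ the tuples are $\tau_j=\bigl((0,x_1),(-e_1S^j,y)\bigr)$.

\begin{proposition}\label{prop:length}
The tuple $\tau_j$ generates $G_d$, and $\ell(f_j)=j$.
\end{proposition}

\begin{proof}
The matrix $\eta$ fixes every column supported in place $1$, so
\[
f_0(Y^2)=(-e_1w_0^*,y)^2=(-2e_1w_0^*,1)=(e_1w_0^*,1).
\]
Also $f_0(Z_i)=(n_i,1)$ with $n_i=\sum_{c=1}^5e_cw^*_{5i-5+c}$. Therefore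
\[
\widehat{f_0}\,\iota(a,b_1,\dots,b_r)=(ae_1)w_0^*+\sum_{i=1}^r\sum_{c=1}^5(b_ie_c)\,w^*_{5i-5+c}=\mu\chi(a,b_1,\dots,b_r).
\]
Since $\iota$, $\chi$ and $\mu$ are isomorphisms, $\widehat{f_0}:Q\to M$ is an isomorphism. From $f_j=\sigma^jf_0$ we see that $\widehat{f_j}$ is $\widehat{f_0}$ followed by $m\mapsto mS^j$. By Lemma~\ref{lem:M}(b), $\widehat{f_j}$ is onto with kernel of length $j$, and by Lemma~\ref{lem:induced}, $f_j$ is onto.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(c)]
Let $d\ge2$ and $k\ge d$. By Propositions~\ref{prop:inv} and~\ref{prop:length}, the generating $k$-tuples $\tau_0,\tau_1,\dots$ of $G_d$ lie in pairwise different $\operatorname{Aut}(F_k)$-orbits, hence in different components of $\Gamma_k(G_d)$. As $G_d$ is countable, the graph has countably many vertices, so the number of components is exactly $\aleph_0$. The case $k=d$ shows $d(G_d)\le d$. Conversely, $G_d$ maps onto $H_d$, then onto $\mathbb Z^{d-1}\times C_2$, and then onto $C_2^{\,d}$, which is a vector space of dimension $d$ over $\mathbb F_2$ and needs $d$ generators. So $d(G_d)=d$. This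 proves Theorem~\ref{thm:more}(c), and the case $d=2$ is Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
The shift $S$ separates the tuples of a fixed length from one another, and the isomorphism $\mu$, which is the identity when $r=0$, keeps $\ell$ finite when $r\ge1$. To see what happens without $\mu$, pad $\tau_j$ with one trivial entry. By Lemma~\ref{lem:Q}, the induced map is then $\widehat{f_j}$ on $Ae\oplus A^r$ and $0$ on the new summand $A\cong M^5\cong M$, so its kernel is $K_{f_j}\oplus M$. This is isomorphic to $M$, because the surjection $m\mapsto mS^j$ is split by $m\mapsto mS^{*j}$. The kernel no longer depends on $j$, in agreement with Theorem~\ref{thm:more}(d), and it has infinite length, since $M$ has submodules of every finite length.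
\end{remark}

\section{Automorphisms of $G$}\label{sec:aut}

Let $G=G_2$, $H=H_2$ and $x=x_1$. Proposition~\ref{prop:inv} applies to automorphisms of $G$ that preserve $M$, so Theorem~\ref{thm:more}(a) comes down to showing that $M$ is characteristic. We show that $M$ is the largest abelian normal subgroup. We use two standard facts on free groups: subgroups of free groups are free, so a nontrivial abelian subgroup is infinite cyclic; and the centralizer of a nontrivial element is cyclic.

\begin{lemma}\label{lem:H}
The group $H=\langle x,y\mid y^2\rangle$ has no nontrivial abelian normal subgroup.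
\end{lemma}

\begin{proof}
Let $F(a,b)\rtimes\langle y\rangle$ be the semidirect product in which $y$ has order $2$ and swaps $a$ and $b$. It has the presentation $\langle a,b,y\mid y^2,\ yay=b\rangle$, since $yby=a$ follows from these relations, and eliminating $b$ gives $\langle a,y\mid y^2\rangle$. Hence the subgroup $P=\langle x,x'\rangle$ of $H$, where $x'=yxy$, is free on $x,x'$ and has index $2$.

Let $B$ be an abelian normal subgroup of $H$. Suppose $B\cap P\ne1$. Then $B\cap P=\langle g\rangle$ is infinite cyclic and normal in $P$, so every element of $P$ conjugates $g$ to $g^{\pm1}$, and every square centralizes $g$. Thus $x^2$ and $x'^2$ lie in the centralizer of $g$ in $P$, which is cyclic. But $x^2$ and $x'^2$ do not commute in the free group $P$. So $B\cap P=1$, and $|B|\le2$.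

Suppose $B=\{1,g\}$ with $g\ne1$. Then $g$ is central in $H$, being the only nontrivial element of a normal subgroup, and $g=yz$ with $z\in P$, since $g\notin P$. Therefore
\[
x=gxg^{-1}=yzxz^{-1}y=(yzy)\,x'\,(yzy)^{-1},
\]
and $yzy\in P$. So $x$ and $x'$ are conjugate in $P$. This is impossible, since their images in $P^{\mathrm{ab}}\cong\mathbb Z^2$ are different. Hence $B=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
If $B$ is an abelian normal subgroup of $G$, then $p(B)$ is an abelian normal subgroup of $H$, so $p(B)=1$ by Lemma~\ref{lem:H}, and $B\subseteq M$. For $\alpha\in\operatorname{Aut}(G)$ this applies to $\alpha(M)$ and to $\alpha^{-1}(M)$, and gives $\alpha(M)=M$. If $\alpha f_i=f_j\varphi$ with $\alpha\in\operatorname{Aut}(G)$ and $\varphi\in\operatorname{Aut}(F_k)$, then Propositions~\ref{prop:inv} and~\ref{prop:length} give $i=\ell(f_i)=\ell(f_j)=j$.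
\end{proof}

\begin{thebibliography}{9}

\bibitem{MP}
Anton Malyshev and Igor Pak, \emph{Growth in product replacement graphs}, arXiv:1304.5320 (2013).

\end{thebibliography}
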